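# Joint embeddings of stably finite $\mathrm C^*$-algebras

## 1. Stable finiteness, joint embeddings, free products, Cuntz comparison

Homomorphisms between $\mathrm C^*$-algebras are $*$-homomorphisms. We write $1_m$ for the unit of $M_m(E)$, and $p\sim q$ for Murray–von Neumann equivalence of projections in matrix algebras over $E$ (rectangular partial isometries allowed).

**Definition (stably finite).** A unital $\mathrm C^*$-algebra $E$ is *stably finite* if for every $k$ each isometry in $M_k(E)$ is unitary.

We shall use two reformulations.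

* (F1) If $q$ is a projection in a matrix algebra over $E$ and $1_m\oplus q\sim 1_m$ for some $m$, then $q=0$.
* (F2) If $G$ is a finitely generated projective right $E$-module and $E^m\oplus G\cong E^m$, then $G=0$.

Suppose $E$ is stably finite and $v^*v=1_m\oplus q$, $vv^*=1_m$. Then $x=v(1_m\oplus 0)$, viewed in $M_m(E)$, is an isometry and $1-xx^*=v(0\oplus q)v^*$. So this is $0$, and $q=0$. Conversely, if $x\in M_m(E)$ is an isometry and $q=1-xx^*$, then $1_m\oplus q\sim xx^*\oplus q\sim xx^*+q=1_m$, and (F1) gives $q=0$. Statement (F2) is (F1) read through the dictionary $G\cong qE^n$.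

Unital subalgebras, finite direct sums and matrix algebras of stably finite algebras are stably finite. The zero algebra satisfies the definition, and we exclude it where needed.

*Examples.* If $E$ has a faithful tracial state $\tau$, it is stably finite: $\tau\otimes\mathrm{tr}$ is faithful on $M_k(E)$, and $v^*v=1$ gives $(\tau\otimes\mathrm{tr})(1-vv^*)=0$. This covers $M_n$ and $C[0,1]$. The Toeplitz algebra, generated by a nonunitary isometry, is not stably finite. The example to keep in mind is $\mathbb K^+=\mathbb K(\ell^2)+\mathbb C1$. It is stably finite: an isometry in $M_k(\mathbb K^+)$ has scalar part an isometry in $M_k(\mathbb C)$, hence a unitary. So it is a compact perturbation of a unitary and has Fredholm index $0$, and an isometry of index $0$ is unitary. But $\mathbb K^+$ has no faithful tracial state: for each $n$ the unit dominates $n$ orthogonal equivalent rank one projections, so every tracial state vanishes on them.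

**Definition (joint embedding property).** A *unital embedding* is an injective unital homomorphism. A class $\mathcal K$ of separable unital $\mathrm C^*$-algebras has the *joint embedding property* if for all $B,C\in\mathcal K$ there are $D\in\mathcal K$ and unital embeddings $B\to D$, $C\to D$. It has the *amalgamation property* if, moreover, for given unital embeddings of some $A\in\mathcal K$ into $B$ and $C$ one can choose them to agree on $A$.

*Example.* The class of all $M_n$ has the joint embedding property, since $M_m$ and $M_n$ embed unitally in $M_{mn}$. The class $\{M_{2^n}\}\cup\{M_{3^n}\}$ does not: $M_2$ and $M_3$ embed unitally into $M_d$ only if $6\mid d$.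

**Definition (full free product).** For unital $B,C$, let $R$ be the algebraic unital free product over $\mathbb C$, a unital $*$-algebra. The full unital free product $U=B*_{\mathbb C}C$ is the $\mathrm C^*$-algebra with unital homomorphisms from $B$ and $C$ such that any unital homomorphisms from $B$ and $C$ to a common unital algebra extend uniquely to $U$. The image of $R$ in $U$ is dense.

*Example.* For $C(\mathbb T)=\mathrm C^*(\mathbb Z)$ one gets $C(\mathbb T)*_{\mathbb C}C(\mathbb T)=\mathrm C^*(\mathbb F_2)$, the universal algebra generated by two unitaries.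

**Definition (Cuntz comparison).** For positive matrices $a,b$ over a $\mathrm C^*$-algebra, $a\precsim b$ means that $x_n^*bx_n\to a$ for some rectangular matrices $x_n$. Write $a\sim b$ if $a\precsim b\precsim a$.

*Example.* For positive matrices over $\mathbb C$, $a\precsim b$ means $\mathrm{rank}\,a\le\mathrm{rank}\,b$. In an algebra with $s_1,s_2$ isometries and $s_1s_1^*+s_2s_2^*=1$, the row $y=(s_1,s_2)^*$-trick gives $1\oplus 1\precsim1$: the $1\times 2$ matrix $x=(s_1,s_2)$ satisfies $x^*x=1_2$.

The relation is transitive, compatible with $\oplus$, and $\lambda a\sim a$ for $\lambda>0$. We use these standard facts (Rørdam, J. Funct. Anal. 107 (1992); Kirchberg–Rørdam, Amer. J. Math. 122 (2000), §2):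

* (C1) $a\le b\Rightarrow a\precsim b$; $x^*x\sim xx^*$; $a+b\precsim a\oplus b$; $y^*ay\precsim a$.
* (C2) $\|a-b\|<\varepsilon\Rightarrow(a-\varepsilon)_+\precsim b$.
* (C3) $a\precsim b\Rightarrow$ for every $\varepsilon>0$ there is $\delta>0$ with $(a-\varepsilon)_+\precsim(b-\delta)_+$.

**Definition (nuclear).** $A$ is nuclear if for every $C$ there is only one $\mathrm C^*$-norm on the algebraic tensor product of $A$ and $C$. In particular, commuting unital homomorphisms of $A$ and $C$ into one algebra extend to $A\otimes C$. Ideals, quotients, extensions, hereditary subalgebras, tensor products and inductive limits of nuclear algebras are nuclear.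

*Example.* Commutative algebras, $\mathbb K$, and the Cuntz algebra $\mathcal O_2$ are nuclear; $\mathrm C^*(\mathbb F_2)$ is not.

We can now pose the problem, which comes from Isaac Goldbring and Thomas Sinclair, "Robinson forcing and the quasidiagonality problem", arXiv:1608.00682 (2016). Let $\mathcal{SF}$ be the class of nonzero separable unital stably finite $\mathrm C^*$-algebras, and $\mathcal{SF}_n$ the class of nuclear members of $\mathcal{SF}$. *Does $\mathcal{SF}$, or $\mathcal{SF}_n$, have the joint embedding property?* Put plainly: can any two finite worlds sit, with the same unit, inside one finite world? Both answers are yes.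

**Theorem 1.** $\mathcal{SF}$ has the joint embedding property. More precisely, let $B,C$ be nonzero unital stably finite $\mathrm C^*$-algebras (separable or not) and $U=B*_{\mathbb C}C$. There is a closed ideal $L\lhd U$ such that $U/L$ is stably finite, $B\to U/L$ and $C\to U/L$ are injective, and every unital homomorphism from $U$ to a stably finite algebra factors through $U/L$.

**Theorem 2.** $\mathcal{SF}_n$ has the joint embedding property.

**Theorem 3.** (a) Unital $\mathrm C^*$-algebras $B,C$ admit unital homomorphisms into a common nonzero stably finite algebra if and only if each has a nonzero stably finite quotient; then these can be chosen with kernels the smallest ideals with stably finite quotient. (b) Every countable family in $\mathcal{SF}$ (resp. $\mathcal{SF}_n$) embeds unitally into one member of the same class. (c) Neither class has the amalgamation property, even over $\mathbb C^2$.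

No UCT or quasidiagonality assumption is made, and no existence of traces is assumed for $\mathcal{SF}$.

## 2. Matrices, characters and faithful traces

*One algebra is $M_n$.* Then $M_n(B)$ is stably finite and contains $B$ and $M_n$ unitally.

*Both algebras have faithful tracial states.* Then the spatial tensor product $B\otimes C$ works. The GNS representation of the product trace is the tensor product of two faithful GNS representations, hence faithful on $B\otimes C$. For any tracial state $\tau$, the GNS kernel equals $\{x:\tau(x^*x)=0\}$: if $\tau(x^*x)=0$ then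
$$\tau(y^*x^*xy)=\tau(xyy^*x^*)\le\|y\|^2\tau(xx^*)=0 .$$
So $\{x:\tau(x^*x)=0\}$ is a closed ideal, and $\tau$ descends to a faithful tracial state on the quotient. In our case the ideal is $0$, so the product trace is faithful and $B\otimes C$ is stably finite.

*Both algebras have a character*, $\chi_B$ and $\chi_C$, as for $B=C=\mathbb K^+$. Then $D=B\oplus C$ works, with $b\mapsto(b,\chi_B(b)1)$ and $c\mapsto(\chi_C(c)1,c)$. So it is enough to embed one of the two algebras while the other is merely mapped, and then to exchange roles. We use this again in Section 8.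

*Amalgamation fails: Theorem 3(c).* Embed $\mathbb C^2$ unitally in $M_2$ and in $M_3$, sending $(1,0)$ to a rank one projection in each. Suppose a nonzero $D$ amalgamates these, and let $p$ be the image of $(1,0)$. Then $2[p]=[1]=3[p]$ in $K_0(D)$, so $[p]=0$ and $[1]=0$, and hence $1_{m+1}\sim1_m$ for some $m$. By (F1), $D$ is not stably finite. All the algebras here are nuclear, so (c) holds for both classes. This shows that the common subalgebra $\mathbb C$ is essential.

*Where traces stop.* The natural general plan is to take $B\otimes C$ and a product of tracial states. Let $V$ be an isometry in $M_k(B\otimes C)$. The trace of $1-VV^*$ is $0$, so this projection lies in the ideal where the trace vanishes, and that is all the trace says. For $B=\mathbb K^+$ this ideal contains $\mathbb K\otimes C$, and there the trace sees no projection at all. For $\mathcal{SF}$ we do not even assume that a trace exists. So finiteness itself, not a trace, must be the invariant.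

## 3. The ideal absorbed by the unit

What must die in a stably finite quotient of $U$? By (F1), anything that the unit absorbs. We divide out exactly this; the first lemma is the finiteness test used throughout.

**Lemma 4.** Let $E$ be stably finite, $r\ge1$, $h\in E_+$, $c>0$, and $K\in M_{r\times(r+1)}(E)$ with $K^*K\ge c(1_r\oplus h)$. Then $h=0$.

*Proof.* Write $K=(K_1,K_2)$ with $K_1\in M_r(E)$. Compressing to the first $r$ coordinates, $K_1^*K_1\ge c$. So $K_1|K_1|^{-1}$ is an isometry, hence unitary, and $K_1$ is invertible. Put $y=K_1^{-1}K_2$ and $\zeta=\binom{-y}{1}$. Then $K\zeta=0$, so $0=\zeta^*K^*K\zeta\ge c(y^*y+h)\ge ch$. $\square$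

For a unital $\mathrm C^*$-algebra $U$ let
$$\mathcal S_U=\{a\in U_+:\ 1_N\oplus a\precsim1_N\text{ for some }N\ge1\},$$
and let $L_U$ be the closed two-sided ideal generated by $\mathcal S_U$.

*Example.* In the Toeplitz algebra with isometry $S$ we have $1\oplus(1-SS^*)\sim SS^*+(1-SS^*)=1$, so $1-SS^*\in\mathcal S_U$ and $L_U\supseteq\mathbb K$. The quotient by $\mathbb K$ is $C(\mathbb T)$, which is stably finite, so part (b) below gives $L_U=\mathbb K$. In $\mathcal O_2$ we have $1\oplus1\precsim1$ and $L_U=\mathcal O_2$.

**Lemma 5.** Let $U$ be any unital $\mathrm C^*$-algebra, $\mathcal S=\mathcal S_U$, $L=L_U$.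

(a) If $a\in M_k(L)_+$ and $\varepsilon>0$, there is $N$ with $1_N\oplus(a-\varepsilon)_+\precsim1_N$.

(b) Every unital homomorphism from $U$ to a stably finite algebra kills $L$.

(c) $U/L$ is stably finite (possibly $0$).

*Proof of (a).* Aim: pass from generators to the whole ideal. $M_k(L)$ is the closed ideal of $M_k(U)$ generated by the $s\otimes e_{11}$, $s\in\mathcal S$, which we write as $s$. Approximating $a^{1/2}$, choose a finite sum $t=\sum_{j\le m}x_js_jy_j$ with $\|a-t^*t\|<\varepsilon$. Then
$$t^*t\le m\sum_jy_j^*s_jx_j^*x_js_jy_j\le\sum_j\kappa_j\,y_j^*s_jy_j,\qquad\kappa_j=m\|x_j\|^2\|s_j\|.$$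
By (C2) and (C1), $(a-\varepsilon)_+\precsim t^*t\precsim s_1\oplus\dots\oplus s_m$. If $1_{N_j}\oplus s_j\precsim1_{N_j}$, then adding $1_{N-N_j}$ gives the same for every $N\ge N_j$. So for $N$ large $1_N\oplus s_j\precsim1_N$ for all $j$, and absorbing one $s_j$ after another, $1_N\oplus s_1\oplus\dots\oplus s_m\precsim1_N$.

*Proof of (b).* Aim: apply Lemma 4 in the target. Let $\psi:U\to E$ be unital, $E$ stably finite, $1_N\oplus a\precsim1_N$. For $\delta\in(0,1/2)$ there is $Y\in M_{N\times(N+1)}(U)$ with $Y^*Y\ge(1_N\oplus a)-\delta$. Put $h=(\psi(a)-2\delta)_+$. By functional calculus $h^{1/2}(\psi(a)-\delta)h^{1/2}\ge\delta h$, so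
$$(1_N\oplus h^{1/2})\psi(Y)^*\psi(Y)(1_N\oplus h^{1/2})\ge(1-\delta)1_N\oplus\delta h\ge\delta(1_N\oplus h).$$
Lemma 4, applied to $K=\psi(Y)(1_N\oplus h^{1/2})$, gives $h=0$. As $\delta$ is arbitrary, $\psi(a)=0$.

*Proof of (c).* Aim: the defect of an isometry over $U/L$ lifts to something absorbed by the unit. Let $V\in M_n(U/L)$ be an isometry and $q=1-VV^*$. Lift $V$ to $\tilde V\in M_n(U)$ and $q$ to $a\in M_n(U)_+$, and put $\tilde Y=(\tilde V,a)\in M_{n\times2n}(U)$. Since $V^*q=0$, we have $(V,q)^*(V,q)=1_n\oplus q$, so $\tilde Y^*\tilde Y-(1_n\oplus a^2)\in M_{2n}(L)$. Let $l\in M_{2n}(L)_+$ be its absolute value. Then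
$$1_n\oplus a^2\le\tilde Y^*\tilde Y+l\precsim\tilde Y\tilde Y^*\oplus l\precsim1_n\oplus l.$$
Let $0<\varepsilon<1$. By (C3) there is $\delta'\in(0,1)$ with $1_n\oplus(a^2-\varepsilon)_+\precsim1_n\oplus(l-\delta')_+$; we used that $(1-\varepsilon)1_n\sim1_n$ and $(1-\delta')1_n\sim 1_n$. Take $N$ from (a) for $(l,\delta')$ and add $1_N$: $1_{n+N}\oplus(a^2-\varepsilon)_+\precsim1_{n+N}$. Let $x=(a^2-\varepsilon)_+$. Its diagonal entries satisfy $x_{ii}\otimes e_{ii}=e_{ii}xe_{ii}\precsim x$, so $x_{ii}\in\mathcal S\subset L$. A positive matrix over $U/L$ with zero diagonal is $0$, so $x\in M_n(L)$. As $\varepsilon$ is arbitrary, $a^2\in M_n(L)$, i.e. $q=q^2=0$. $\square$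

Theorem 1 now hinges on one statement: nothing from $B$ or $C$ is lost.

**Proposition 6.** Let $B,C$ be nonzero, unital, stably finite, $U=B*_{\mathbb C}C$, $b\in B_+$, $N\ge1$, and suppose $1_N\oplus b\precsim1_N$ over $U$ (where $b$ also denotes its image in $U$). Then $b=0$ in $B$. By symmetry the same holds for $b\in C_+$.

**Proof of Theorem 1 from Proposition 6.** Take $L=L_U$. Lemma 5 gives stable finiteness of $U/L$ and the factorization property. If $b\in B_+$ has image in $L$, then for each $\varepsilon>0$ Lemma 5(a) with $k=1$ gives $1_N\oplus(b-\varepsilon)_+\precsim1_N$ for some $N$, so $(b-\varepsilon)_+=0$ by Proposition 6. Hence $b=0$, and $B\to U/L$ is injective; likewise for $C$. So $U/L\ne0$. If $B,C$ are separable, so is $U/L$. $\square$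

**Proof of Theorem 3(a).** By Lemma 5, $B/L_B$ is stably finite, and $L_B$ lies in every ideal with stably finite quotient, so it is the smallest such ideal. If $B,C$ map unitally into a common nonzero stably finite algebra, their images are nonzero stably finite quotients. Conversely, if both have nonzero stably finite quotients, then $B/L_B\ne0\ne C/L_C$. Apply Theorem 1 to these two algebras; the resulting maps have kernels exactly $L_B$ and $L_C$. $\square$

## 4. Rows in $B$ and rows in $C$: a model computation

If $B$ were known to embed in a stably finite quotient of $U$, Proposition 6 would be Lemma 5(b); but that is what we want to prove. So we work in $U$ with a matrix $Y\in M_{N\times p}$, $p=N+1$, such that $Y^*Y$ is close to $1_N\oplus b$.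

Here is a case where the argument is short. Suppose $0\le b\le1$ and that $Y^*Y=1_N\oplus b$ *exactly*, in $M_p(R)$, where $n_B$ rows of $Y$ have entries in $B$ and the other $n_C=N-n_B$ rows have entries in $C$. Write $Y_B,Y_C$ for the two blocks. Then
$$Y_B^*Y_B+Y_C^*Y_C=1_N\oplus b .$$
Now $S:=Y_C^*Y_C$ has entries in $C$ and in $B$, hence in $B\cap C=\mathbb C$ (Lemma 8 below). Its rank is at most $n_C$. This is clear if $n_C=0$. Otherwise, if the rank exceeded $n_C$, compressing to $n_C+1$ eigenvectors with positive eigenvalues would give $K\in M_{n_C\times(n_C+1)}(C)$ with $K^*K\ge c1_{n_C+1}$, contradicting Lemma 4 for $C\neq 0$. So $\ker S\subset\mathbb C^p$ has dimension at least $n_B+1$. On an $(n_B+1)$-dimensional subspace of it, $Y_B$ alone must satisfy $K^*K\ge1_{n_B}\oplus b$ for a suitable orthonormal basis (the choice of basis is made in Section 7). As $K$ has $n_B$ rows over $B$, Lemma 4 gives $b=0$; if $n_B=0$ the inequality reads $0\ge b$. The $N$ rows were shared between $B$ and $C$, and finiteness of each side limits its share.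

Two things prevent this from being a proof.

* *No exact identity.* In $U$ we only have $\|Y^*Y-(1_N\oplus b)\|<\delta$, and the conclusion "entries in $B\cap C$" needs an equation in $R$.
* *Long words.* The entries of $Y$ are combinations of words in $B$ and $C$ of arbitrary length, so no row belongs to one side.

The remedy for the first: positivity in $U$ of an element of $M_p(R)$, plus a small multiple of $1$, is a sum of squares *in $M_p(R)$*. This gives an exact equation $Y^*Y-Z^*Z=(1_N\oplus b)-2\delta$, at the cost of a negative part of uncontrolled size. So rows must be replaced by modules carrying indefinite hermitian forms, and the number of rows by the positive index of the form. The remedy for the second: the top coefficients of the words turn out to have a *scalar* Gram matrix, and a summand with a scalar form can be moved from the $B$ side to the $C$ side, which shortens the words and preserves the sum of the two indices.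

## 5. Sums of squares and words in the algebraic free product

**Lemma 7.** Let $T=T^*\in M_p(R)$ have positive image in $M_p(U)$, and let $\varepsilon>0$. Then $T+\varepsilon=\sum_jZ_j^*Z_j$ for finitely many $Z_j\in M_p(R)$.

*Proof.* Let $\mathcal A=M_p(R)$ and let $\Sigma^2$ be the cone of finite sums of elements $z^*z$, $z\in\mathcal A$.

*Boundedness.* Put $\mathcal A_b=\{x:\lambda-x^*x\in\Sigma^2\text{ for some }\lambda\ge0\}$. It is a subalgebra. Closure under sums follows from $2x^*x+2y^*y-(x+y)^*(x+y)=(x-y)^*(x-y)$. Closure under products follows from $\lambda\mu-(xy)^*(xy)=\lambda(\mu-y^*y)+y^*(\lambda-x^*x)y$. It contains $B\otimes1$ and $C\otimes1$, because $\|c\|^2-c^*c=z^*z$ with $z$ in the same $\mathrm C^*$-algebra. It contains the matrix units, because $1-e_{ij}^*e_{ij}$ is a projection. Hence $\mathcal A_b=\mathcal A$.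

*The unit is an interior point.* Let $x=x^*$, and choose $\mu>0$ with $\mu^2-x^2\in\Sigma^2$. Then
$$\mu\pm x=\tfrac1{2\mu}\big((\mu\pm x)^2+\mu^2-x^2\big)\in\Sigma^2 .$$
So $1$ is an algebraic interior point of $\Sigma^2\subset\mathcal A_{sa}$.

*Separation.* If $T+\varepsilon\notin\Sigma^2$, Eidelheit's separation theorem gives a real-linear $\varphi\ne0$ on $\mathcal A_{sa}$ with $\varphi(\Sigma^2)\ge0$ and $\varphi(T+\varepsilon)\le0$. If $\varphi(1)=0$, then $\mu\pm x\in\Sigma^2$ would give $\varphi(x)=0$ for all $x=x^*$. So $\varphi(1)>0$, and we normalize $\varphi(1)=1$ and extend $\varphi$ complex-linearly. Since $\varphi(y^*x^*xy)\le\lambda\varphi(y^*y)$ whenever $\lambda-x^*x\in\Sigma^2$, the GNS construction gives a unital $*$-representation of $\mathcal A$ by bounded operators with a vector $\xi$ implementing $\varphi$. By the matrix units it has the form $M_p(\rho)$ with $\rho$ a unital $*$-representation of $R$. By universality $\rho$ extends to $U$. As $T\ge0$ in $M_p(U)$, we get $\varphi(T)=\langle\xi,M_p(\rho)(T)\xi\rangle\ge0$ and $\varphi(T+\varepsilon)\ge\varepsilon>0$,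 a contradiction. $\square$

*Words.* A unital $\mathrm C^*$-algebra is spanned by its unitaries, so choose bases $\{1\}\cup\{u_i\}$ of $B$ and $\{1\}\cup\{v_j\}$ of $C$ consisting of unitaries. Let $\Omega$ be the set of alternating words in the $u_i$ and $v_j$, including the empty word $1$. Let $\Omega^C$ (resp. $\Omega^B$) be the set of words that are empty or start with some $v_j$ (resp. $u_i$). Let $R_{\le k}$ be the span of the words of length $\le k$, and $\bar B=B/\mathbb C$, $\bar C=C/\mathbb C$.

**Lemma 8.** (a) $\Omega$ is a basis of $R$. Hence $R=\bigoplus_{w\in\Omega^C}Bw=\bigoplus_{w\in\Omega^B}Cw$ are free left modules, and $B\cap C=\mathbb C$ in $R$. Every word satisfies $w^*w=1$.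

(b) $R_{\le k}$ is the span of all products of at most $k$ elements of $B\cup C$. For $k\ge1$,
$$R_{\le k}/R_{\le k-1}=(\bar B\otimes\bar C\otimes\cdots)\oplus(\bar C\otimes\bar B\otimes\cdots)\qquad(k\text{ factors each}),$$
and the class of an alternating product $a_1\cdots a_k$ is $[a_1]\otimes\cdots\otimes[a_k]$. Which summand occurs is determined by the type ($\bar B$ or $\bar C$) of the letter at any one given position.

*Proof.* Expanding in the bases and merging neighbors from the same algebra shows that a product of at most $k$ elements lies in the span of words of length $\le k$; so $\Omega$ spans. For independence let $W$ be the vector space with basis $\Omega$. Reading off a possible first letter in $B$ gives $W=B\otimes\mathrm{span}\,\Omega^C$, so $B$ acts on $W$ unitally by left multiplication. In the same way $W=C\otimes\mathrm{span}\,\Omega^B$ and $C$ acts. So $R$ acts on $W$, and by induction on the length $w\cdot1=w$ for $w\in\Omega$. Hence $\Omega$ is independent in $R$. The other claims of (a) are read off from this basis, and $w^*w=1$ since letters are unitary.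 In (b), the words of length $k$ give a basis of the quotient, and they correspond to the tensor products of the basis elements $[u_i]$, $[v_j]$ in the two patterns. The formula for $[a_1\cdots a_k]$ holds because both sides are multilinear, vanish if some $a_i$ is scalar, and agree on words. $\square$

Since $*$ is a conjugate-linear bijection of $\bar B$, both $\{[u_i]\}$ and $\{[u_i^*]\}$ are bases of $\bar B$; similarly for $\bar C$. So for words $w$ of one length and one pattern, the classes $[w^*]$ are linearly independent.

## 6. Hermitian modules and their positive index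

**Definition (hermitian module).** A *hermitian $B$-module* is a finitely generated projective right $B$-module $E$ with a form $J:E\times E\to B$, conjugate-linear in the first variable, with $J(xb,yb')=b^*J(x,y)b'$ and $J(x,y)^*=J(y,x)$, which is nondegenerate, i.e. induces $E\cong E^*$. It extends to $E\otimes_BR$ with values in $R$ by $J(x\otimes r,y\otimes s)=r^*J(x,y)s$.

*Example.* $B^{N+M}$ with $J=1_N\oplus(-1_M)$. The positive part is not unique as a submodule: over $\mathbb C$, for $\mathbb C^2$ with $J=1\oplus(-1)$, every line spanned by $(1,s)$ with $|s|<1$ is positive, with negative orthogonal complement. It is unique up to isomorphism, in general: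

**Lemma 9.** A hermitian module has a decomposition $E=E^+\perp E^-$ such that $\pm J$ is a Hilbert module structure on $E^\pm$, and $E^+$ is unique up to isomorphism. So $[E^+]\in K_0(B)$ is well defined; it is additive under $\perp$.

*Proof.* Realize $E$ as $fB^n$ with $f$ a projection, so that $E$ has a Hilbert module structure $\langle x,y\rangle=x^*y$. Finitely generated projective Hilbert modules are self-dual, so $J(x,y)=\langle x,Hy\rangle$ for a $B$-linear $H\in fM_n(B)f$; symmetry gives $H=H^*$ and nondegeneracy gives that $H$ is invertible. As $0$ is not in the spectrum, the spectral projections of $H$ for $(0,\infty)$ and $(-\infty,0)$ exist and give $E^\pm$; on $E^{\pm}$ the form $\pm J$ is equivalent to $\langle\cdot,\cdot\rangle$.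

Let also $E=F^+\perp F^-$. Let $\theta:E^+\to F^+$ and $\theta':F^+\to E^+$ be the projections along $F^-$ and $E^-$. From $x=\theta x+x_-$ we get $J(x,x)=J(\theta x,\theta x)+J(x_-,x_-)\le J(\theta x,\theta x)$, and similarly $J(f,f)\le J(\theta'f,\theta'f)$. Also $J(\theta x,f)=J(x,f)=J(x,\theta'f)$, so $\theta'=\theta^*$ with respect to $J$. Hence $\theta^*\theta\ge1$ and $\theta\theta^*\ge1$, so $\theta$ is invertible. Additivity is clear. $\square$

**Lemma 10.** Let $e_1,\dots,e_m\in E$ have scalar invertible Gram matrix $S=(J(e_\alpha,e_\beta))\in GL_m(\mathbb C)$, and $V=\mathrm{span}_{\mathbb C}(e_\alpha)$. Then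
$$Px=\sum_{\alpha,\beta}e_\alpha(S^{-1})_{\alpha\beta}J(e_\beta,x)$$
is a $J$-orthogonal projection onto $VB\cong V\otimes_{\mathbb C}B$. So $E=VB\perp E'$ with both summands hermitian modules, and $[(VB)^+]=i_+(S)[1_B]$, where $i_+(S)$ is the number of positive eigenvalues of $S$.

*Proof.* $Pe_\gamma=e_\gamma$, so $P$ is the identity on $VB$ and $P^2=P$. Both $J(y,Px)$ and $J(Py,x)$ equal $\sum J(y,e_\alpha)(S^{-1})_{\alpha\beta}J(e_\beta,x)$, as $S^{-1}$ is Hermitian. If $\sum e_\alpha b_\alpha=0$, applying $J(e_\beta,\cdot)$ gives $Sb=0$, so $b=0$; this shows $VB\cong V\otimes_{\mathbb C}B$. The form is nondegenerate on both summands of an orthogonal decomposition. Diagonalizing $S$ by a scalar change of basis gives the last claim. $\square$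

The same definitions and lemmas apply over $C$.

*The transfer in miniature.* Let $v=v_j\in C$ and let $x_1,\dots,x_m\in E$ span $V$ with scalar invertible Gram matrix. The vectors $x_q\otimes v\in VB\otimes_BR$ involve a word of length $1$. But $VB\otimes_BR=V\otimes_{\mathbb C}R=(V\otimes C)\otimes_CR$, and in the last module $x_q\otimes v$ is the element $(x_q\otimes v)\otimes1$, with $x_q\otimes v\in V\otimes C$: it involves only the empty word. The letter has been absorbed by changing sides.

## 7. Proof of Proposition 6

Suppose $b\ne0$; scale so that $\|b\|=1$. Fix $0<\delta<1/8$ and put $p=N+1$.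

**Step 1: an exact identity.** We replace the approximate relation by an equation in $M_p(R)$. By density there is $Y\in M_{N\times p}(R)$ with $\|Y^*Y-(1_N\oplus b)\|<\delta$ in $M_p(U)$. So $T:=Y^*Y-(1_N\oplus b)+\delta$ has positive image in $M_p(U)$. Lemma 7 with $\varepsilon=\delta$, stacking the $Z_j$ to $Z\in M_{M\times p}(R)$, gives in $M_p(R)$
$$Y^*Y-Z^*Z=(1_N\oplus b)-2\delta1_p.\tag{1}$$

**Step 2: the data.** We set up what will be modified. Consider hermitian modules $(E_B,J_B)$ over $B$ and $(E_C,J_C)$ over $C$, elements $W_1^q\in E_B\otimes_BR$ and $W_2^q\in E_C\otimes_CR$ ($1\le q\le p$), and a number $\eta_{\rm tot}\ge0$ with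
$$J_B(W_1^q,W_1^{q'})+J_C(W_2^q,W_2^{q'})=G_{qq'},\qquad G=(1_N\oplus b)-(2\delta+\eta_{\rm tot})1_p,\tag{2}$$
$$[E_B^+]=n_B[1_B],\quad[E_C^+]=n_C[1_C],\quad n_B,n_C\in\mathbb Z,\ n_B+n_C=N.\tag{3}$$
By (1) we can start with $E_B=B^{N+M}$, $J_B=1_N\oplus(-1_M)$, $W_1^q$ the columns of $\binom YZ$, $E_C=0$, $\eta_{\rm tot}=0$, $n_B=N$, $n_C=0$.

By Lemma 8, $E_B\otimes_BR=\bigoplus_{w\in\Omega^C}E_B\otimes w$. Let $d_1\ge0$ be the maximal length of words $w\in\Omega^C$ occurring in the $W_1^q$ ($0$ if all are $0$). Define $d_2$ likewise using $E_C\otimes_CR=\bigoplus_{w\in\Omega^B}E_C\otimes w$.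

**Step 3: reduction to $d_1=d_2=0$.** We show that at most two transfers lower $d=\max(d_1,d_2)$ whenever $d\ge1$. By symmetry assume $d_1=d$; the only asymmetry between $B$ and $C$ is that $G\in M_p(B)$, and in this step we use only $G_{qq'}\in R_{\le1}$. Write $W_1^q=\sum_{w\in\Omega^C}x_{w,q}\otimes w$, and let $\Omega_d$ be the finite set of words of length $d$ that occur.

**Step 3a: the top coefficients have scalar Gram matrix.** Read (2) modulo $R_{\le2d}$. For $w,w'\in\Omega_d$, the word $w^*$ ends and $w'$ begins with a letter from $C$. So the first term contributes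
$$\sum_{w,w'\in\Omega_d}[w^*]\otimes[J_B(x_{w,q},x_{w',q'})]\otimes[w'],$$
of length $2d+1$, with the letter at position $d+1$ in $\bar B$. The second term has length at most $2d_2+1\le2d+1$, and its part of length $2d+1$ has the letter at position $d+1$ in $\bar C$. Finally $G_{qq'}\in R_{\le1}\subset R_{\le 2d}$. By Lemma 8(b) the displayed sum lies in a different summand from everything else, so it vanishes. Since the $[w^*]$ and the $[w']$ are linearly independent, $J_B(x_{w,q},x_{w',q'})\in\mathbb C$ for all $w,w'\in\Omega_d$ and all $q,q'$. Let $S$ be this Hermitian scalar matrix, indexed by $\Omega_d\times\{1,\dots,p\}$.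

**Step 3b: making the Gram matrix invertible.** Lemma 10 needs an invertible $S$, and we reach this by adding small negative directions. For $\eta>0$ replace $E_B$ by $E_B\perp\bigoplus_{w\in\Omega_d,q}f_{w,q}B$ with the $f_{w,q}$ orthogonal and $J(f_{w,q},f_{w,q})=-1$, and replace $W_1^q$ by $W_1^q+\sqrt\eta\sum_{w\in\Omega_d}f_{w,q}\otimes w$. The left side of (2) changes by $-\eta\sum_{w\in\Omega_d}\delta_{qq'}w^*w=-\eta|\Omega_d|\delta_{qq'}$, since $w^*w=1$. So (2) persists with $\eta_{\rm tot}$ increased by $\eta|\Omega_d|$. The class $[E_B^+]$ and the degrees are unchanged. The new top coefficients $e_{w,q}=x_{w,q}+\sqrt\eta f_{w,q}$ have Gram matrix $S-\eta$. Choose $\eta>0$ small with $S-\eta$ invertible; in the $s$-th transfer we let $\eta_{\rm tot}$ increase by at most $\delta2^{-s}$. So $\eta_{\rm tot}\le\delta$ throughout.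

**Step 3c: the transfer.** We move the top coefficients to the $C$ side. Let $V=\mathrm{span}(e_{w,q})$, $P$ as in Lemma 10, and $E_B=VB\perp E_B'$. We have $VB\otimes_BR=V\otimes_{\mathbb C}R=(V\otimes C)\otimes_CR$, with the form induced from the scalar form on $V$ in both descriptions. So we may replace
$$E_B\ \text{by}\ E_B',\quad E_C\ \text{by}\ E_C\perp(V\otimes C),\quad W_1^q\ \text{by}\ (1-P)W_1^q,\quad W_2^q\ \text{by}\ W_2^q\oplus PW_1^q,$$
where $P$ also denotes $P\otimes 1$. Since $J_B(W,W')=J_B(PW,PW')+J_B((1-P)W,(1-P)W')$, (2) persists. By Lemmas 9 and 10, (3) persists with $n_B$ replaced by $n_B-i_+(S-\eta)$ and $n_C$ by $n_C+i_+(S-\eta)$. In particular $n_B+n_C=N$ still holds.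

**Step 3d: the new degrees.** We count word lengths on both sides. As $(1-P)e_{w,q}=0$, the degree of $(1-P)W_1$ is at most $d-1$. By the formula for $P$,
$$PW_1^q=\sum_{w\in\Omega_d}e_{w,q}\otimes w+\sum_{|w|<d}\sum_\alpha e_\alpha\otimes b_{\alpha,w,q}\,w,\qquad b_{\alpha,w,q}=\sum_\beta((S-\eta)^{-1})_{\alpha\beta}J_B(e_\beta,x_{w,q})\in B,$$
where $\alpha,\beta$ run over the indices of the $e_{w,q}$ (with $e_{w,q}:=x_{w,q}+\sqrt\eta f_{w,q}$ for every $w\in\Omega_d$ and $q$, also if $x_{w,q}=0$). In $(V\otimes C)\otimes_CR$ a word $w\in\Omega^C$ of length $k\ge1$ equals $v_jw''$ with $w''\in\Omega^B$ of length $k-1$, so it contributes degree $k-1$. If $|w|=k$ and $b'\in B$, then $b'w$ is a combination of $w$ and words $u_iw\in\Omega^B$ of length $k+1$, so it has degree at most $k+1$; if $b'\in\mathbb C$, the degree is at most $\max(k-1,0)$. So the new $d_2$ is at most $d$.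

*Case I: $d_2\le d-1$ before the transfer.* We claim that $b_{\alpha,w,q}\in\mathbb C$ whenever $|w|=d-1$. Granting this, words of length $d$ contribute degree $d-1$, words of length $d-1$ contribute at most $\max(d-2,0)\le d-1$, and words of length $\le d-2$ contribute at most $d-1$. So both new degrees are $\le d-1$.

To prove the claim, read (2), after Step 3b, modulo $R_{\le2d-1}$. The terms $w^*J_B(e_{w,q},e_{w',q'})w'$ with $|w|=|w'|=d$ have scalar $J_B$, and $w^*w'\in R_{\le2d-1}$ because the last letter of $w^*$ and the first letter of $w'$ both lie in $C$. The terms with $|w|+|w'|\le2d-2$ lie in $R_{\le2d-1}$, as do the $W_2$-terms (length $\le2d_2+1\le2d-1$) and $G$. What remains is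
$$\sum_{|w|=d,\ |w'|=d-1}[w^*]\otimes[J_B(e_{w,q},x_{w',q'})]\otimes[w'],$$
with the letter at position $d+1$ in $\bar B$, and the terms with $|w|=d-1$, $|w'|=d$, with the letter at position $d$ in $\bar B$, hence at position $d+1$ in $\bar C$. These lie in different summands, so the displayed sum vanishes. By linear independence $J_B(e_{w,q},x_{w',q'})\in\mathbb C$ for $w\in\Omega_d$, $|w'|=d-1$, and the formula for $b_{\alpha,w',q'}$ gives the claim.

*Case II: $d_2=d$ before the transfer.* Afterwards $d_1\le d-1$ and $d_2\le d$. Either both are $\le d-1$, or we are in Case I with the roles of $B$ and $C$ exchanged, and one more transfer makes both $\le d-1$.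

After finitely many transfers $d_1=d_2=0$.

**Step 4: the positive indices are honest numbers.** We now run the model computation of Section 4 with indices in place of rows. We have $W_1^q\in E_B$ and $W_2^q\in E_C$. By (2) the matrix $S_2:=(J_C(W_2^q,W_2^{q'}))$ lies in $M_p(C)\cap M_p(B)=M_p(\mathbb C)$ inside $M_p(R)$, and $(J_B(W_1^q,W_1^{q'}))=G-S_2$.

Let $m=i_+(S_2)$. The vectors $\sum_q\xi_qW_2^q$, with $\xi$ in the positive eigenspace of $S_2$, span by Lemma 10 a positive definite orthogonal summand isomorphic to $C^m$. So $n_C[1_C]=[E_C^+]=m[1_C]+[F]$ with $F$ finitely generated projective. If $m>n_C$, then $C^{m-n_C}\oplus F\oplus C^k\cong C^k$ for some $k$, which contradicts (F2) for $C\ne0$. So $0\le m\le n_C$. Similarly $n_B\ge0$: otherwise $E_B^+\oplus B^{-n_B}\oplus B^k\cong B^k$ for some $k$, contradicting (F2) for $B\neq0$.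

**Step 5: too many vectors for $E_B^+$.** We find $n_B+1$ vectors in $E_B$ whose Gram matrix is too large. Let $N_0\subset\mathbb C^p$ be the orthogonal complement of the positive eigenspace of $S_2$. Then $\dim N_0=p-m\ge N+1-n_C=n_B+1$, and $S_2\le0$ on $N_0$. Choose $N_1\subset N_0$ of dimension $n_B+1$. The space $N_1\cap(\mathbb C^N\oplus0)$ has dimension at least $n_B$, so it contains orthonormal $t_1,\dots,t_{n_B}$; complete them by $t_0=(v,c)$, $v\in\mathbb C^N$, $c\in\mathbb C$, to an orthonormal basis of $N_1$. Let $T$ now denote the matrix with columns $t_1,\dots,t_{n_B},t_0$. Since $(v,0)\perp t_i$, $0\le b\le1$ and $|v|^2+|c|^2=1$, we have $|v|^2+|c|^2b=1-|c|^2(1-b)\ge b$ and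
$$T^*(G-S_2)T\ge T^*GT=(1-2\delta-\eta_{\rm tot})1_{n_B}\oplus\big(|v|^2+|c|^2b-2\delta-\eta_{\rm tot}\big)\ge(1-3\delta)1_{n_B}\oplus(b-3\delta).$$
The left side is the Gram matrix of $n_B+1$ vectors in $E_B=E_B^+\perp E_B^-$, and the Gram matrix of the components in $E_B^-$ is $\le0$. Let $K_+:B^{n_B+1}\to E_B^+$ be given by the positive components. Then $K_+^*K_+\ge(1-3\delta)1_{n_B}\oplus(b-3\delta)$.

**Step 6: conclusion.** We turn $E_B^+$ into a free module and apply Lemma 4. By (3) there is $k\ge1$ with $E_B^+\oplus B^k\cong B^{n_B+k}$, and by polar decomposition the isomorphism can be taken unitary. With $r=n_B+k$, the operator $K_+\oplus1_k$ becomes $K\in M_{r\times(r+1)}(B)$, and after permuting columns $K^*K\ge(1-3\delta)1_r\oplus(b-3\delta)$. Let $h=(b-4\delta)_+$, which is nonzero because $4\delta<1/2<\|b\|$. Then $K'=K(1_r\oplus h^{1/2})$ satisfies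
$$K'^*K'\ge(1-3\delta)1_r\oplus h^{1/2}(b-3\delta)h^{1/2}\ge\delta(1_r\oplus h).$$
Lemma 4 gives $h=0$, a contradiction. This proves Proposition 6, and with it Theorem 1 and Theorem 3(a). $\square$

## 8. Nuclear algebras: reduction to one embedding, and the split case

Theorem 1 does not help for $\mathcal{SF}_n$. For $B=C=C(\mathbb T)$, the algebra $U=\mathrm C^*(\mathbb F_2)$ is residually finite-dimensional, so it embeds in a product of matrix algebras and is stably finite. By the factorization property applied to $\mathrm{id}_U$ we get $L=0$, and $U/L=\mathrm C^*(\mathbb F_2)$ is not nuclear. So we build $D$ by hand; this time there are traces.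

**Reduction.** It suffices to show:

> $(*)$ For all $B,C\in\mathcal{SF}_n$ there is $D\in\mathcal{SF}_n$ with a unital embedding $B\to D$ and a unital (possibly noninjective) homomorphism $C\to D$.

Indeed, apply $(*)$ to $(B,C)$ and to $(C,B)$ to get $D_1$ and $D_2$. Then $B$ and $C$ embed unitally in $D_1\oplus D_2\in\mathcal{SF}_n$.

**Traces.** Every nonzero unital stably finite $\mathrm C^*$-algebra has a normalized 2-quasitrace (Blackadar–Handelman, J. Funct. Anal. 45 (1982)), and 2-quasitraces on unital exact $\mathrm C^*$-algebras are traces (Haagerup, C. R. Math. Acad. Sci. Soc. R. Can. 36 (2014)). Nuclear algebras are exact, so every algebra in $\mathcal{SF}_n$ has a tracial state. By Section 2, a tracial state is faithful on the quotient by its null ideal. For $(*)$ we may replace $C$ by such a quotient, so assume **$C$ has a faithful tracial state**. Fix a tracial state $\tau_B$ on $B$ and put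
$$I=\{x\in B:\tau_B(x^*x)=0\},\quad A=B/I,\quad \pi:B\to A,\quad i_B:I\to B$$
with $\pi$ the quotient map and $i_B$ the inclusion. Then $A$ has a faithful tracial state, and $A\otimes C$ is stably finite by Section 2. All these algebras are separable and nuclear.

**The split case.** Suppose first that there is a unital homomorphism $s:A\to B$ with $\pi s=\mathrm{id}$. Let $H$ be a separable infinite-dimensional Hilbert space, $C\subset\mathcal L(H)$ unitally, and $e_0\in\mathbb K(H)$ a rank one projection. The algebra $B$ acts on $I$ by multiplication. Let $\Phi:A\otimes C\to M(I\otimes\mathbb K(H))$, $\Phi(a\otimes c)=s(a)\otimes c$, and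
$$D=\{(T,z)\in M(I\otimes\mathbb K(H))\oplus(A\otimes C):T-\Phi(z)\in I\otimes\mathbb K(H)\}.$$
The algebra $C$ maps to $D$ by $c\mapsto(1\otimes c,1\otimes c)$, and $B$ embeds by $b\mapsto(b\otimes e_0+s(\pi(b))\otimes(1-e_0),\ \pi(b)\otimes1)$: only one coordinate direction of $H$ carries the true action of $B$. For injectivity, $\pi(b)=0$ means $b\in I$, and then $b\otimes e_0=0$ gives $b=0$. For $B=\mathbb K^+$, $I=\mathbb K$, $A=\mathbb C$ this is $D\cong\mathbb K(\ell^2\otimes H)+1\otimes C$.

Why is $D$ stably finite? The defect $q$ of an isometry over $D$ vanishes in $A\otimes C$, because that quotient is stably finite. So $q$ is a projection in matrices over $I\otimes\mathbb K(H)$, and splitting gives $[q]=0$ in $K_0(I)$ (the computation is written out in Section 12). So $[q]=0$ in $K_0(B)$, and $B$ stably finite forces $q=0$. The trace controls the quotient, and $K_0(B)$ controls the ideal.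

*Where this stops.* The extension $0\to I\to B\to A\to0$ need not split. For $B=C[0,1]$ and $\tau_B=\frac12(\mathrm{ev}_0+\mathrm{ev}_1)$ we have $I=C_0(0,1)$ and $A=\mathbb C^2$, and a splitting would give a projection $f\in C[0,1]$ with $f(0)=1$, $f(1)=0$. (This particular $B$ has a faithful trace, so another choice of $\tau_B$ would do; but we have no general way to choose $\tau_B$ so that the extension splits.) Without a splitting there is no action $\Phi$ of $A\otimes C$.

The way around it: enlarge $I$ to an algebra $\mathcal J_0$ that looks like $B$ to $KK$-theory but has no more projections than $I$. In $KK^1(A,B)$ the extension class becomes trivial for formal reasons, hence also in $KK^1(A,\mathcal J_0)$, and the extension splits after being pushed into $\mathcal J_0$ and stabilized. This costs unitality, and the obstruction is one element $d\in K_0(\mathcal J_0)$. We arrange that $d$ maps to $[1_B]$. Then it can be killed safely: $\tau_B$ separates multiples of $[1_B]$ from projections in $I$.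

## 9. Cuntz pairs, Busby maps and the class $[p:e]$

We write $\mathbb K=\mathbb K(\ell^2)$, and $\mathcal L,\mathcal K$ for adjointable and compact operators on Hilbert modules. $\ell^2(P)$ is the standard Hilbert $P$-module, with $\mathcal K(\ell^2(P))=P\otimes\mathbb K$ and $\mathcal L(\ell^2(P))=M(P\otimes\mathbb K)$. References are to Blackadar, *K-Theory for Operator Algebras*. All algebras in the first or second variable of $KK$ are separable. All extensions below have nuclear separable quotient, so they are semisplit: there is a completely positive section, unital in the unital case (Choi–Effros). The *Busby map* of $0\to I\to B\to A\to0$ is $A\to M(I)/I$, $\pi(b)\mapsto[b]$; for example, for the Toeplitz extension of $C(\mathbb T)$ by $\mathbb K$ it sends $z$ to the class of the unilateral shift.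

* (K1) (§17.6) Elements of $KK(A,P)$ are represented by Cuntz pairs $(\varphi_+,\varphi_-)$: homomorphisms $A\to\mathcal L(F)$, $F\cong\ell^2(P)$, with $\varphi_+(a)-\varphi_-(a)\in\mathcal K(F)$. Equality in $KK$ is generated by homotopy (Cuntz pairs into $\mathcal L(C([0,1])\otimes F)$), unitary equivalence and addition of degenerate pairs $(\varphi,\varphi)$. Addition is direct sum, and $-[(\varphi_+,\varphi_-)]=[(\varphi_-,\varphi_+)]$. A homomorphism $\varphi:A\to\mathcal K(F)$ has class $[(\varphi,0)]$. For surjective $g:P\to P'$, $g_*$ is given by $F\mapsto F\otimes_gP'\cong\ell^2(P')$.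
* (K2) (§15, §17.6) For $A$ nuclear, $KK^1(A,P)$ is the group of Busby maps $A\to\mathcal L(F)/\mathcal K(F)$, $F\cong\ell^2(P)$, modulo unitary equivalence and addition of trivial ones, i.e. those that lift to a homomorphism $A\to\mathcal L(F)$. A triple $(F',\phi,Q)$, with $F'$ countably generated, $\phi:A\to\mathcal L(F')$ and $Q\in\mathcal L(F')$ a projection with $[Q,\phi(a)]\in\mathcal K(F')$, corresponds to the Busby map $a\mapsto[Q\phi(a)Q\oplus0]$ on $QF'\oplus\ell^2(P)\cong\ell^2(P)$. For a homomorphism $g:P\to P'$, $g_*$ sends the triple to $(F'\otimes_gP',\phi\otimes1,Q\otimes1)$. If a Busby map $\theta$ has class $0$, then $\theta\oplus\tau_1$ is unitarily equivalent to $\tau_2$ with $\tau_1,\tau_2$ trivial; so $\theta\oplus\tau_1$ itself lifts to a homomorphism.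
* (K3) (Thm. 19.5.7) There are six-term exact sequences in both variables for semisplit extensions, with boundary maps given, up to sign, by the product with the class of the extension.
* (K4) Kasparov stabilization (13.6.2): $F'\oplus\ell^2(P)\cong\ell^2(P)$ for countably generated $F'$. Also $K_*(M(X))=0$ for $X$ stable (12.2.1).

**Lemma 11.** Let $\mathcal G\lhd P$ be a closed ideal, regarded as a Hilbert $P$-module. Then $\mathcal L_P(\mathcal G)=M(\mathcal G)$ and $\mathcal K_P(\mathcal G)=\mathcal G$. If $F\cong\ell^2(P)$, the homomorphism $\mathcal G\to\mathcal K(\mathcal G\oplus F)$, $x\mapsto x\oplus0$, represents the class of the inclusion $\mathcal G\subset P$ in $KK(\mathcal G,P)$. In particular it induces the map of the inclusion on $K_0$.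

*Proof.* Adjointable $P$-linear maps on $\mathcal G$ are $\mathcal G$-linear, hence multipliers. Conversely, $m\in M(\mathcal G)$ is $P$-linear since $m(x'x''y)=m(x')x''y$ for $x',x''\in\mathcal G$, $y\in P$. Clearly $\mathcal K_P(\mathcal G)$ is the closed span of $\mathcal G\mathcal G^*$, which is $\mathcal G$. Write $F\cong P\oplus F'$ with $F'\cong\ell^2(P)$. The entries of operators in $\mathcal K(\mathcal G\oplus P)$ fill $\mathcal K(P,\mathcal G)=\mathcal G$, and so on, so $M_2(\mathcal G)\subset\mathcal K(\mathcal G\oplus P)$. Conjugating $x\oplus0$ in $M_2(\mathcal G)$ by scalar rotations gives a homotopy from $x\mapsto x\oplus0\oplus0$ to $x\mapsto0\oplus x\oplus0$. The latter, as a Kasparov module, is the sum of $(P,\text{inclusion},0)$ and a module with zero action. $\square$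

**Definition (the class $[p:e]$).** For a stable algebra $X$ put $\mathcal Q_X=\{(m,m')\in M(X)^2:m-m'\in X\}$. The sequence $0\to X\to\mathcal Q_X\to M(X)\to0$, with $x\mapsto(x,0)$ and $(m,m')\mapsto m'$, is split by $m\mapsto(m,m)$, so $K_0(X)=\ker(K_0(\mathcal Q_X)\to K_0(M(X)))$. For projections $p,e\in M(X)$ with $p-e\in X$ let
$$[p:e]=[(p,e)]-[(e,e)]\in K_0(X).$$

*Example.* If $p=e+f$ with $f\in X$ a projection orthogonal to $e$, then $(p,e)=(e,e)+(f,0)$ is an orthogonal sum and $[p:e]=[f]$. For $X=\mathbb K$ and $f$ of rank one this is the generator of $K_0(\mathbb K)=\mathbb Z$.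

**Lemma 12.** (a) If $\kappa:M(X)\to M(X')$ is a homomorphism with $\kappa(X)\subset X'$, then $[\kappa(p):\kappa(e)]=(\kappa|_X)_*[p:e]$.

(b) $[p:0]=[p]$ for $p\in X$; $[e:e]=0$; $[\,\cdot:\cdot\,]$ is additive under direct sums and invariant under simultaneous conjugation by a unitary of $M(X)$. Moreover, for an isometry $s\in M(X)$ the map $x\mapsto sxs^*$ induces the identity on $K_0(X)$.

(c) For $X=\mathcal K(F)$, $F\cong\ell^2(P)$, $[p:e]$ depends only on the class in $KK(\mathbb C,P)$ of the Cuntz pair $\mathbb C\to\mathcal L(F)$ given by $(p,e)$.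

*Proof.* (a) $\kappa$ induces a map $\mathcal Q_X\to\mathcal Q_{X'}$ compatible with the two sequences. (b) The first two claims are immediate. For direct sums use $M_2(\mathcal Q_X)=\mathcal Q_{M_2(X)}$, and for a unitary $\mathfrak u\in M(X)$ conjugate by $(\mathfrak u,\mathfrak u)\in\mathcal Q_X$. For an isometry $s$, the matrix $\mathfrak u=\begin{pmatrix}s&1-ss^*\\0&s^*\end{pmatrix}$ is a unitary in $M_2(M(X))$ that conjugates $x\oplus0$ to $sxs^*\oplus0$. Conjugation by $(\mathfrak u,\mathfrak u)$ is inner on $M_2(\mathcal Q_X)$, hence trivial on $K_0(M_2(\mathcal Q_X))$ and on its subgroup $K_0(M_2(X))$. It follows that different identifications $F\cong\ell^2(P)$ give the same identification $K_0(\mathcal K(F))=K_0(P)$. (c) By (b) and (K1) only homotopy invariance is needed. A homotopy is a pair of projections $(p_\bullet,e_\bullet)$ in $M(C([0,1],X))$ with difference in $C([0,1],X)$. By (a) for the evaluations $\mathrm{ev}_t:M(C([0,1],X))\to M(X)$, $[p_t:e_t]=(\mathrm{ev}_t)_*[p_\bullet:e_\bullet]$, and $\mathrm{ev}_0,\mathrm{ev}_1$ agree on $K_0(C([0,1],X))$. $\square$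

## 10. An enlargement of $I$ with the $KK$-theory of $B$

Let
$$\mathcal J_0=\{(f,b):f\in C_0((0,1],A\otimes\mathcal O_2),\ b\in B,\ f(1)=\pi(b)\otimes1\},$$
$$i:I\to\mathcal J_0,\ x\mapsto(0,x),\qquad g:\mathcal J_0\to B,\ (f,b)\mapsto b.$$

The map $g$ is onto (take $f(t)=t\pi(b)\otimes1$), with kernel $C_0(0,1)\otimes A\otimes\mathcal O_2$. The kernel is nuclear, and it is $KK$-contractible because $\mathcal O_2$ is. Thus $\mathcal J_0$ is separable and nuclear, and by (K3) $g_*:KK^*(A,\mathcal J_0)\to KK^*(A,B)$ is an isomorphism. Also $i(I)$ is an ideal of $\mathcal J_0$, and $g\circ i=i_B$.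

**Lemma 13.** Every projection in $\mathcal J_0\otimes\mathbb K$ lies in $i(I)\otimes\mathbb K$.

*Proof.* Its component in $C_0((0,1],A\otimes\mathcal O_2\otimes\mathbb K)$ is a norm-continuous path of projections tending to $0$. The norm is continuous with values in $\{0,1\}$, so it is $0$ throughout. Hence the component in $B\otimes\mathbb K$ lies in $\ker(\pi\otimes\mathrm{id}_{\mathbb K})=I\otimes\mathbb K$. $\square$

**Lemma 14.** There are a Hilbert module $E\cong\ell^2(\mathcal J_0)$ and homomorphisms $\iota_0:B\to\mathcal L(E)$, $\iota_1:A\to\mathcal L(E)$ such that $\iota_0(b)-\iota_1(\pi(b))\in\mathcal K(E)$ for $b\in B$, $\iota_0|_I$ is injective with $\iota_0(I)\subset\mathcal K(E)$, and the class $\omega\in KK(B,\mathcal J_0)$ of the Cuntz pair $(\iota_0,\iota_1\pi)$ satisfies $g_*\omega=1_B$.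

*Proof.* View $I=i(I)$ as a Hilbert $\mathcal J_0$-module, so $\mathcal L(I)=M(I)$ and $\mathcal K(I)=I$ by Lemma 11. Each $b\in B$ acts on $I$ by left multiplication.

**Step 1: the pushed-forward extension class as a Busby map.** We compute $i_*\beta$, where $\beta\in KK^1(A,I)$ is the class of $0\to I\to B\to A\to0$. Let $s:A\to B$ be a unital completely positive section. By Kasparov's Stinespring theorem applied to $A\xrightarrow{s}B\to\mathcal L_I(I)$ there are a countably generated Hilbert $I$-module $I\oplus E_2$ and a homomorphism $\phi:A\to\mathcal L(I\oplus E_2)$ whose compression to $I$ is multiplication by $s(a)$. With $Q$ the projection onto $I$,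
$$Q\phi(a)^*(1-Q)\phi(a)Q=s(a^*a)-s(a)^*s(a)\in I=\mathcal K(I).$$
So $(1-Q)\phi(a)Q$ is compact for all $a$, and hence so is $[Q,\phi(a)]$. The triple $(I\oplus E_2,\phi,Q)$ represents $\beta$, as its Busby map is that of $B$. Therefore $i_*\beta$ is represented by $((I\oplus E_2)\otimes_i\mathcal J_0,\phi\otimes1,Q\otimes1)$. Since $I\otimes_i\mathcal J_0\cong\overline{i(I)\mathcal J_0}=I$ as a Hilbert $\mathcal J_0$-module, (K2) shows that $i_*\beta$ is the class of
$$\theta_0:A\to\mathcal L(I\oplus\ell^2(\mathcal J_0))/\mathcal K,\qquad\pi(b)\mapsto[b\oplus0],$$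
where we used that $b-s(\pi(b))\in I$ acts compactly.

**Step 2: $i_*\beta=0$.** This is what $\mathcal J_0$ was made for. In the exact sequence $KK(A,A)\to KK^1(A,I)\xrightarrow{(i_B)_*}KK^1(A,B)$ the first map sends $1_A$ to $\pm\beta$, so $(i_B)_*\beta=0$. Now $g_*i_*\beta=(i_B)_*\beta=0$ and $g_*$ is injective, so $i_*\beta=0$.

**Step 3: the pair.** We lift. By (K2) there are homomorphisms $\sigma:A\to\mathcal L(\ell^2(\mathcal J_0))$ and $\iota_1:A\to\mathcal L(E)$ with $\iota_1$ lifting $\theta_0\oplus[\sigma]$, where $E=I\oplus\ell^2(\mathcal J_0)\oplus\ell^2(\mathcal J_0)\cong\ell^2(\mathcal J_0)$. Put $\iota_0(b)=b\oplus0\oplus\sigma(\pi(b))$. Then $\iota_0(b)-\iota_1(\pi(b))\in\mathcal K(E)$, and $\iota_0(x)=x\oplus0\oplus0$ for $x\in I$, so $\iota_0|_I$ is injective and compact-valued. Let $\omega=[(\iota_0,\iota_1\pi)]$.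

**Step 4: correcting the class.** We arrange $g_*\omega=1_B$; this will pin down the obstruction. By Lemma 11, $i_B^*\omega=[(\iota_0|_I,0)]=[i]$. So $i_B^*(g_*\omega)=[g\circ i]=[i_B]=i_B^*(1_B)$. By exactness of $KK(A,B)\xrightarrow{\pi^*}KK(B,B)\xrightarrow{i_B^*}KK(I,B)$ we have $g_*\omega=1_B+\pi^*\eta$ with $\eta\in KK(A,B)$. Write $\eta=g_*\zeta$ with $\zeta\in KK(A,\mathcal J_0)$ represented by a Cuntz pair $(\psi_+,\psi_-):A\to\mathcal L(\ell^2(\mathcal J_0))$. Replace $E$ by $E\oplus\ell^2(\mathcal J_0)$, $\iota_0$ by $\iota_0\oplus\psi_-\pi$ and $\iota_1$ by $\iota_1\oplus\psi_+$. The differences stay compact, and on $I$ nothing changes since $\psi_-\pi$ kills $I$. The class $\omega$ is replaced by $\omega-\pi^*\zeta$, and $g_*(\omega-\pi^*\zeta)=1_B$. $\square$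

Let $p=\iota_0(1)$, $e=\iota_1(1)$, $\mathcal J=\mathcal K(E)\cong\mathcal J_0\otimes\mathbb K$, so $M(\mathcal J)=\mathcal L(E)$, and
$$d=[p:e]\in K_0(\mathcal J)=K_0(\mathcal J_0).$$
This is the obstruction to making the pair unital. We know its image:
$$g_*(d)=[1_B]\in K_0(B).\tag{4}$$
Indeed, let $\bar g:\mathcal L(E)\to\mathcal L(E\otimes_gB)$, $T\mapsto T\otimes1$, where $E\otimes_gB\cong\ell^2(B)$. By Lemma 12(a), $g_*(d)=[\bar g(p):\bar g(e)]$. The Cuntz pair $(\bar g(p),\bar g(e))$ is the pullback, along $\mathbb C\to B$, $1\mapsto1_B$, of a Cuntz pair representing $g_*\omega=1_B$. So it represents the same element of $KK(\mathbb C,B)$ as $(1_B\otimes e_{11},0)$. By Lemma 12(c) and (b), $[\bar g(p):\bar g(e)]=[1_B\otimes e_{11}:0]=[1_B]$.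

## 11. Killing $d$ without creating infinite projections

**Step 1: an extension whose boundary map hits $d$.** We enlarge $\mathcal J$ so that exactly the multiples of $d$ die. Since $K_*(M(\mathcal J))=0$, the index map $\partial:K_1(M(\mathcal J)/\mathcal J)\to K_0(\mathcal J)$ is an isomorphism. As $\mathcal J$ is stable, $M(\mathcal J)$ contains isometries $s_1,\dots,s_n$ with $\sum s_is_i^*=1$. The isomorphism $M_n(M(\mathcal J))\cong M(\mathcal J)$, $(m_{ij})\mapsto\sum s_im_{ij}s_j^*$, maps $M_n(\mathcal J)$ onto $\mathcal J$ and induces the identity of $K_0(\mathcal J)$, by Lemma 12(b) applied to $s_1$. So a unitary in $M_n(M(\mathcal J)/\mathcal J)$ can be replaced by one of size one: there is a unitary $u\in M(\mathcal J)/\mathcal J$ with $\partial[u]=d$. Let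
$$\mathcal J'=\{(m,f)\in M(\mathcal J)\oplus C_0(\mathbb T\setminus\{1\}):m+\mathcal J=f(u)\}.$$
This is an extension $0\to\mathcal J\to\mathcal J'\to C_0(\mathbb T\setminus\{1\})\to0$, so $\mathcal J'$ is separable and nuclear. The group $K_1(C_0(\mathbb T\setminus\{1\}))=\mathbb Z$ is generated by the class of the function $z$ in the unitization $C(\mathbb T)$, which is mapped to $u$. By naturality the boundary map $K_1(C_0(\mathbb T\setminus\{1\}))\to K_0(\mathcal J)$ has image $\mathbb Zd$. So the kernel of $K_0(\mathcal J)\to K_0(\mathcal J')$ is $\mathbb Zd$.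

**Lemma 15.** If $q$ is a projection in $\mathcal J'\otimes\mathbb K$ with $[q]=0$ in $K_0(\mathcal J')$, then $q=0$.

*Proof.* $C_0(\mathbb T\setminus\{1\},\mathbb K)$ has no nonzero projection: the norm of a projection is continuous with values in $\{0,1\}$, the space is connected, and the norm tends to $0$ at the missing point. So $q\in\mathcal J\otimes\mathbb K\cong\mathcal J_0\otimes\mathbb K$, and by Lemma 13, $q$ is a projection in $I\otimes\mathbb K$. By Step 1, $[q]=nd$ in $K_0(\mathcal J_0)$ with $n\in\mathbb Z$. Applying $g_*$, $g\circ i=i_B$ and (4), $[q]=n[1_B]$ in $K_0(B)$. Replace $q$ by an equivalent projection in some $M_l(I)$. The trace $\tau_B$ vanishes on $I$, so $0=(\tau_B)_*[q]=n$. Thus $[q]=0$ in $K_0(B)$, hence $q\oplus1_m\sim1_m$ for some $m$. Since $B$ is stably finite, $q=0$ by (F1). $\square$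

Here both halves of the hypothesis on $B$ are used: the trace shows $n=0$, and stable finiteness does the rest. Without the correction in Lemma 14, Step 4, we would not know the trace of $g_*(d)$.

**Step 2: moving the pair over $\mathcal J'$.** Let $X=\mathcal J'\otimes\mathbb K$. The Hilbert $\mathcal J'$-module $\mathcal J\oplus\ell^2(\mathcal J')\cong\ell^2(\mathcal J')$ gives an embedding
$$\kappa:M(\mathcal J)=\mathcal L_{\mathcal J'}(\mathcal J)\to M(X),\qquad T\mapsto T\oplus0,$$
mapping $\mathcal J$ into $X$ and, by Lemma 11, inducing on $K_0$ the map of the inclusion $\mathcal J\subset\mathcal J'$. By Lemma 12(a), $[\kappa(p):\kappa(e)]$ is the image of $d$ in $K_0(\mathcal J')$, which is $0$. From now on regard $\iota_0,\iota_1$ as maps into $M(X)$ via $\kappa$, and write $p,e$ for $\kappa(p),\kappa(e)$. So $\iota_0(b)-\iota_1(\pi(b))\in X$, $\iota_0|_I$ is injective with $\iota_0(I)\subset X$, $p-e\in X$, and $[p:e]=0$ in $K_0(X)$.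

**Step 3: making the pair unital.** We use $[p:e]=0$ to conjugate $\iota_0$ so that both maps have the same unit. As $[(p,e)]=[(e,e)]$ in $K_0(\mathcal Q_X)$ and $\mathcal Q_X$ is unital, there are $k\ge1$ and $(v_1,v_2)\in M_{k+1}(\mathcal Q_X)$ with
$$v_1^*v_1=p\oplus1_k,\qquad v_1v_1^*=v_2^*v_2=v_2v_2^*=e\oplus1_k=:r.$$
Put $w=v_2^*v_1$. Then
$$w^*w=v_1^*rv_1=p\oplus1_k,\quad ww^*=v_2^*rv_2=r,\quad w-r=v_2^*(v_1-v_2)\in M_{k+1}(X).$$
Choose a unital $\sigma_1:A\to M_k(M(X))$; it exists since $M(X)$ contains $\mathcal L(\ell^2)$ unitally. Let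
$$M=rM_{k+1}(M(X))r,\quad X_1=rM_{k+1}(X)r,\quad j_0(b)=w(\iota_0(b)\oplus\sigma_1(\pi(b)))w^*,\quad j_1(a)=\iota_1(a)\oplus\sigma_1(a).$$
Then $j_0:B\to M$ and $j_1:A\to M$ are *unital* homomorphisms: $w^*w=p\oplus1_k$ is the unit of $(\iota_0\oplus\sigma_1\pi)(B)$, so $j_0$ is multiplicative and $j_0(1)=ww^*ww^*=r$, while $j_1(1)=e\oplus1_k=r$. Since $w\equiv r$ modulo $M_{k+1}(X)$, we get $j_0(b)\equiv r(\iota_1(\pi(b))\oplus\sigma_1(\pi(b)))r=j_1(\pi(b))$, i.e. $j_0(b)-j_1(\pi(b))\in X_1$ for all $b\in B$. Further, $j_0(x)=w(\iota_0(x)\oplus0)w^*$ for $x\in I$, so $j_0|_I$ is injective with $j_0(I)\subset X_1$. The algebra $X_1$ is separable and nuclear, being a hereditary subalgebra of $M_{k+1}(X)$.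

## 12. The algebra $D$, and the end of the proof of Theorem 2

We now repeat the split construction of Section 8 with $(j_0,j_1,X_1)$ in place of $(\mathrm{id},s,I)$. Let $H$ be a separable infinite-dimensional Hilbert space and $C\subset\mathcal L(H)$ a unital faithful representation. The algebra $M$ acts on its ideal $X_1$ by multipliers, so $a\mapsto j_1(a)\otimes1$ and $c\mapsto1\otimes c$ are commuting unital homomorphisms into $M(X_1\otimes\mathbb K(H))$. As $A$ is nuclear they define a unital homomorphism $\Phi:A\otimes C\to M(X_1\otimes\mathbb K(H))$. Let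
$$D=\{(T,z)\in M(X_1\otimes\mathbb K(H))\oplus(A\otimes C):T-\Phi(z)\in X_1\otimes\mathbb K(H)\}.$$
$D$ is a unital split extension $0\to X_1\otimes\mathbb K(H)\to D\to A\otimes C\to0$ with unital splitting $\mathfrak s(z)=(\Phi(z),z)$. So $D$ is nonzero, separable and nuclear. Fix a rank one projection $e_0\in\mathbb K(H)$.

**Step 1: the map from $C$.** $c\mapsto\mathfrak s(1\otimes c)$ is a unital homomorphism $C\to D$.

**Step 2: the embedding of $B$.** Let
$$b\mapsto\big(j_0(b)\otimes e_0+j_1(\pi(b))\otimes(1-e_0),\ \pi(b)\otimes1\big).$$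
This is a unital homomorphism. It lands in $D$, since the first entry minus $\Phi(\pi(b)\otimes1)$ is $(j_0(b)-j_1(\pi(b)))\otimes e_0\in X_1\otimes\mathbb K(H)$. It is injective: if $b\mapsto0$ then $\pi(b)=0$, so $b\in I$, $j_0(b)\in X_1$ and $j_0(b)\otimes e_0=0$. So $j_0(b)=0$, whence $b=0$.

**Step 3: $D$ is stably finite.** We show that the defect of an isometry is a projection with zero $K_0$-class and apply Lemma 15. Let $V\in M_m(D)$ be an isometry. Its image $\bar V\in M_m(A\otimes C)$ is an isometry, hence unitary, since $A\otimes C$ is stably finite. So $V'=V\mathfrak s(\bar V)^*$ is an isometry in $1+M_m(X_1\otimes\mathbb K(H))$, and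
$$q=1-V'V'^*=1-VV^*$$
is a projection in $M_m(X_1\otimes\mathbb K(H))$ with $1-q\sim1$ in the unitization of $M_m(X_1\otimes\mathbb K(H))$. So $[q]=0$ in $K_0$ of the unitization. As $K_0$ of an algebra injects into $K_0$ of its unitization, $[q]=0$ in $K_0(X_1\otimes\mathbb K(H))$. Via $X_1\subset M_{k+1}(X)$, $X=\mathcal J'\otimes\mathbb K$, and $\mathbb K\otimes\mathbb K(H)\otimes M_{m(k+1)}\cong\mathbb K$, $q$ is a projection in $\mathcal J'\otimes\mathbb K$ with $[q]=0$ in $K_0(\mathcal J')$. By Lemma 15, $q=0$, so $V$ is unitary.

This proves $(*)$, hence Theorem 2. $\square$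

## 13. Countable families

**Proof of Theorem 3(b).** Given $B_1,B_2,\dots$ in the class, put $D_1=B_1$ and let $D_{n+1}$ be a joint embedding of $D_n$ and $B_{n+1}$, which exists by Theorem 1 or Theorem 2. Then $D=\varinjlim D_n$ is nonzero, separable and unital, contains all the $B_n$ unitally, and is nuclear if all $D_n$ are. It is stably finite: an isometry $V\in M_k(D)$ is a norm limit of elements $x\in M_k(D_n)$, $n$ depending on $x$, with $x^*x$ close to $1$. For such $x$, $x|x|^{-1}$ is an isometry in $M_k(D_n)$, hence unitary, and it is close to $V$. So $V$ is a norm limit of unitaries, hence unitary. $\square$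

Part (a) of Theorem 3 was proved in Section 3 from Proposition 6, and part (c) in Section 2.
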